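# Small ideals in the ideal classes of cyclic quartic CM fields

## 1. A family of twists and its ideals of squarefree norm

Start with $F=\mathbb Q(\sqrt5)$ and $K_0=\mathbb Q(\zeta_5)$. Since $(\zeta_5-\zeta_5^{-1})^2=-4\sin^2(2\pi/5)=-(5+\sqrt5)/2$, we have $K_0=F(\sqrt{\delta_0})$ with $\delta_0=-(5+\sqrt5)/2$, a totally negative number. For squarefree $m\equiv1\pmod{40}$ put $K_m=F(\sqrt{m\delta_0})$. Each $K_m$ is again a cyclic quartic field containing $F$ and without real embeddings, and its discriminant grows like $m^2$. Let $m$ run over $(M,2M]$, and collect in each $K_m$ the ideals of squarefree norm (with a mild condition at the ramified primes) whose norm lies in $(X/2,X]$, where $X$ is $M$ times a constant depending on $K_0$. This family of fields, with this set of ideals in each field, will be built over a general real quadratic field $F$.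

It serves to answer the following question, which comes from Linda Frey, Samuel Le Fourn, Elisa Lorenzo García, "Explicit height estimates for CM curves of genus 2", arXiv:2311.13403 (2023). A *cyclic quartic CM field* is a totally imaginary quadratic extension $K$ of a real quadratic field $F$ such that $K/\mathbb Q$ is Galois with cyclic group of order $4$. Let $\Delta_K$ be its discriminant, $\operatorname{Cl}_K$ its class group, $h_K=|\operatorname{Cl}_K|$, and for $\mathcal C\in\operatorname{Cl}_K$ let $N(\mathcal C)$ be the smallest norm of an integral ideal in $\mathcal C$. Is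
$$\frac1{h_K}\sum_{\mathcal C\in\operatorname{Cl}_K}\Big(\frac{|\Delta_K|^{1/2}}{N(\mathcal C)}\Big)^{1/2}$$
bounded by an absolute constant when $K$ runs through all cyclic quartic CM fields? In words: is $N(\mathcal C)$, on average over the classes, essentially as large as $|\Delta_K|^{1/2}$? The answer is no. If $R_F$ is the regulator of $F$, we shall show that for some fields $K_m$ a fixed positive proportion of the classes contains one of the collected ideals, whose norms are at most $|\Delta_{K_m}|^{1/2}/R_F$. This makes the average at least a constant times $R_F^{1/2}$, and $R_F$ can be arbitrarily large.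

**Dictionary with characters.** By Kronecker–Weber, cyclic quartic fields $K$ correspond to pairs $\{\chi,\bar\chi\}$ of primitive Dirichlet characters of order $4$. Complex conjugation corresponds to $-1$, so $K$ is totally imaginary exactly when $\chi(-1)=-1$ ($\chi$ is *odd*). The quadratic subfield $F$ corresponds to the primitive character of $\chi^2$; it is real because $\chi^2(-1)=1$. So cyclic quartic CM fields containing $F$ correspond to pairs of odd primitive $\chi$ with $\chi^2=\chi_d$, where $d$ is the discriminant of $F$, $\chi_d$ its quadratic character, and here and below $\chi^2$ means the associated primitive character. A character factors as a product of *local components* $\chi_q$ of $q$-power conductor. If $\chi$ has conductor $f$, the conductor–discriminant formula gives $|\Delta_K|=1\cdot d\cdot f\cdot f=f^2d$. Finally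
$$\zeta_K(z)=\zeta(z)L(z,\chi_d)L(z,\chi)L(z,\bar\chi).$$

**Definition.** A real quadratic field $F$ is *admissible* if it is contained in some cyclic quartic CM field.

For instance $\mathbb Q(\sqrt5)\subset\mathbb Q(\zeta_5)$ is admissible. The field $\mathbb Q(\sqrt3)$, with $d=12$ and $\chi_{12}=\chi_{-4}\chi_{-3}$, is not: the component of $\chi^2$ at $3$ is a square, so it takes the value $1$ at $-1$, while $\chi_{-3}(-1)=-1$.

Fix an admissible $F$. Let $\varepsilon>1$ be its fundamental unit, $R=R_F=\log\varepsilon$, $h_F$ its class number, and $L_d=L(1,\chi_d)$.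

**Step 1: a starting field ramified only at primes dividing $2d$.** This step makes the base field independent of the primes dividing $m$. Take an odd primitive quartic $\chi_0$ with $\chi_0^2=\chi_d$. At a prime $q\nmid2d$ the component of $\chi_0^2=\chi_d$ is trivial, so the component of $\chi_0$ there is trivial or quadratic. Remove all these components; if the result is even, multiply it by $\chi_{-4}$. The square has not changed. So we may assume that $\chi_0$ is odd, $\chi_0^2=\chi_d$, and its conductor $f_0$ is divisible only by primes dividing $2d$. Since the conductor of $\chi_0^2$ divides that of $\chi_0$, we have $d\mid f_0$. Let $K_0=F(\sqrt{\delta_0})$ be the field of $\chi_0$, with $\delta_0\in F$ totally negative, and $D_0=|\Delta_{K_0}|^{1/2}=f_0\sqrt d$.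

**Step 2: the twists.** This step produces infinitely many fields over the same $F$ with explicit discriminants. Put $P=8d$ and
$$\mathcal M=\{m\in(M,2M]:\ m\equiv1\ (\mathrm{mod}\ P),\ m\text{ squarefree}\}.$$
Then $|\mathcal M|\sim\frac MP\prod_{q\nmid P}(1-q^{-2})$, and the product is at least $\prod_{q\ge3}(1-q^{-2})=\frac43\cdot\frac6{\pi^2}>\frac12$, so $|\mathcal M|\ge\frac M{2P}$ for large $M$. For $m\in\mathcal M$ let $\psi_m=(\frac m\cdot)$ be the quadratic character of $\mathbb Q(\sqrt m)$. As $m\equiv1\pmod8$ is squarefree and positive, $\psi_m$ is even, primitive of conductor $m$, and $\psi_m(2)=1$. Since $(m,2d)=1$, the character $\chi_m=\chi_0\psi_m$ is primitive of conductor $f_0m$; it is odd and $\chi_m^2=\chi_d$. Hence its field $K_m$ is a cyclic quartic CM field containing $F$. Restricted to the absolute Galois group of $F$, $\chi_0$ and $\psi_m$ become the quadratic characters of $F(\sqrt{\delta_0})$ and $F(\sqrt m)$, so $\chi_m$ becomes that of $F(\sqrt{m\delta_0})$, and $K_m=F(\sqrt{m\delta_0})$.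 With
$$X=\frac{MD_0}R\qquad\text{we have}\qquad|\Delta_{K_m}|^{1/2}=mD_0,\qquad\frac{|\Delta_{K_m}|^{1/2}}X\ge R\quad(m\in\mathcal M).\tag{1}$$
In particular there are infinitely many cyclic quartic CM fields containing $F$.

**Step 3: the ideals.** This step fixes the ideals whose classes we shall count. Every prime $q\mid d$ is totally ramified in $K_m$: its inertia group in $\mathbb Z/4$ surjects onto $\operatorname{Gal}(F/\mathbb Q)=\mathbb Z/2$, and the only such subgroup is $\mathbb Z/4$. Let $\mathfrak P_q$ be the prime of $K_m$ above $q$, and for squarefree $k\mid d$ let $\mathfrak P_k=\prod_{q\mid k}\mathfrak P_q$, so $N\mathfrak P_k=k$.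

**Definition.** An ideal $\mathfrak a$ of $\mathcal O_{K_m}$ is *thin* if $\mathfrak a=\mathfrak a_1\mathfrak P_k$ with $n=N\mathfrak a_1$ squarefree and prime to $2d$, and $k\mid d$ odd and squarefree. Thus $N\mathfrak a=nk$ is squarefree. Let $S_m$ be the set of thin ideals with $X/2<N\mathfrak a\le X$.

Example: $F=\mathbb Q(\sqrt5)$, $K_0=\mathbb Q(\zeta_5)$, $f_0=d=5$, $D_0=5\sqrt5$, $R=\log\frac{1+\sqrt5}2\approx0.481$. With $M=40$ we get $\mathcal M=\{41\}$ and $X\approx929$. For a prime $q\nmid2d$, the number of prime ideals of norm $q$ is the $q$-th coefficient of $\zeta_{K_m}$, namely $1+\chi_5(q)+2\psi_m(q)\operatorname{Re}\chi_0(q)$. For $q=31$: $\chi_0(31)=1$ and $\psi_{41}(31)=(\frac{10}{31})=1$ as $14^2\equiv10$, so the number is $4$. For $q=19$: $\chi_0(19)=-1$ and $\psi_{41}(19)=(\frac3{19})=-1$, so again $4$. For $q=11$: $\chi_0(11)=1$ and $\psi_{41}(11)=(\frac8{11})=-1$, so $0$. Hence $S_{41}$ contains the $16$ ideals of norm $19\cdot31=589\in(X/2,X]$.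

## 2. The averages $A_s(K)$ and the two theorems

For $0<s<1$ put
$$A_s(K)=\frac1{h_K}\sum_{\mathcal C\in\operatorname{Cl}_K}\Big(\frac{|\Delta_K|^{1/2}}{N(\mathcal C)}\Big)^s .$$
The question is about $A_{1/2}$. Limsups below are over cyclic quartic CM fields $K\supset F$ with $|\Delta_K|\to\infty$.

**Theorem 1.** There is an absolute $c>0$ such that $\limsup_{K\supset F}A_s(K)\ge c\,R_F^{\,s}$ for every admissible $F$ and every $0<s<1$.

**Theorem 2.** $\limsup_{K\supset F}A_s(K)\le\big(1+\frac{12\pi^2}{1-s}\big)R_F^{\,s}$ for every admissible $F$ and every $0<s<1$.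

**Corollary 3.** $\sup_KA_{1/2}(K)=\infty$: no absolute constant bounds the quantity in the question.

*Proof from Theorem 1.* Let $p\equiv5\pmod8$ be prime and $\chi$ a character of order $4$ mod $p$. Then $\chi(-1)=i^{\pm(p-1)/2}=-1$ since $(p-1)/2\equiv2\pmod4$. So the quartic subfield of $\mathbb Q(\zeta_p)$ is a cyclic quartic CM field containing $F=\mathbb Q(\sqrt p)$, and $F$ is admissible. Write $\varepsilon=(a+b\sqrt p)/2$ with integers $a,b$. Its conjugate is $\pm\varepsilon^{-1}$, so $a=\varepsilon\pm\varepsilon^{-1}>0$ and $b\sqrt p=\varepsilon\mp\varepsilon^{-1}>0$. Hence $a,b\ge1$ and $R_F\ge\log\frac{1+\sqrt p}2$. There are infinitely many such $p$, so Theorem 1 with $s=\frac12$ gives the claim. $\square$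

**Corollary 4.** For every admissible $F$, with an absolute $c>0$,
$$c\,R_F^{1/2}\le\limsup_{K\supset F}A_{1/2}(K)\le(1+24\pi^2)R_F^{1/2}.$$
In particular $A_{1/2}(K)$ stays bounded when $F$ is fixed. For a set $\mathcal F$ of admissible fields, $\sup_{F\in\mathcal F}\limsup_{K\supset F}A_{1/2}(K)$ is finite if and only if $\mathcal F$ is finite.

*Proof from Theorems 1 and 2.* The inequalities are the theorems with $s=\frac12$. For fixed $F$ only finitely many $K$ have bounded discriminant, so a finite limsup gives boundedness. If $\mathcal F$ is finite, so is the supremum. If $\mathcal F$ is infinite, $d$ is unbounded on it, and $\varepsilon=(a+b\sqrt d)/2$ with $a,b\ge1$ as above gives $R_F\ge\log\frac{1+\sqrt d}2$, which is unbounded on $\mathcal F$. $\square$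

The smallest case by hand: for $K=\mathbb Q(\zeta_5)$ we have $|\Delta_K|=125$. Minkowski's theorem says that every class of a quartic field with two pairs of complex embeddings contains an integral ideal with
$$N(\mathcal C)\le\frac{4!}{4^4}\Big(\frac4\pi\Big)^2|\Delta_K|^{1/2}<0.153\,|\Delta_K|^{1/2}.$$
Here the bound is below $2$, so $h_K=1$, $N(\mathcal C)=1$, and $A_{1/2}(K)=125^{1/4}\approx3.34$. Minkowski's bound also shows that each term of $A_s(K)$ exceeds $1$, hence
$$A_s(K)\ge1\quad\text{always.}\tag{2}$$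
So the question is whether classes whose smallest norm is much below $|\Delta_K|^{1/2}$ are frequent enough to make the average large.

## 3. Facts recalled, and the class number up to a constant

We write $e(z)=e^{2\pi iz}$, and use the following theorems.

- Pólya–Vinogradov (PV): $\sum_{N<k\le N+H}\chi(k)\ll\sqrt q\log q$ for every nonprincipal $\chi$ mod $q$. By partial summation $L_d\ll\log d$.
- Burgess with parameter $r=2$, valid for every modulus: $\sum_{N<k\le N+H}\chi(k)\ll_\epsilon H^{1/2}q^{3/16+\epsilon}$ for primitive $\chi$ mod $q>1$.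
- Siegel: $L_d\gg_\epsilon d^{-\epsilon}$.
- $L(1,\chi)\gg1/\log q$ for complex $\chi$ mod $q$.
- The class number formula; for $F$ it reads $2h_FR=\sqrt d\,L_d$.
- $[\mathcal O_K^*:\mu_K\mathcal O_F^*]\in\{1,2\}$ for a CM field $K$ with maximal real subfield $F$, where $\mu_K$ is the group of roots of unity.
- Each ideal class of $F$ contains $\sim\frac{2R}{\sqrt d}T$ integral ideals of norm $\le T$, as $T\to\infty$.
- Embed $F$ in $\mathbb R^2$ by $x\mapsto(x_1,x_2)$, its two real conjugates. A fractional ideal $\mathfrak f$ is a lattice of covolume $\sqrt d\,N\mathfrak f$, and its dual for $(x,\xi)\mapsto x_1\xi_1+x_2\xi_2=\operatorname{Tr}(x\xi)$ is $\mathfrak f^{-1}\mathfrak d^{-1}$, where $\mathfrak d$ is the different of $F$, $N\mathfrak d=d$. Poisson's formula: for a lattice $\Lambda$ with dual $\Lambda^\vee$ and $\Phi\in C_c^\infty(\mathbb R^2)$, $\sum_{x\in\Lambda}\Phi(a+x)=\operatorname{covol}(\Lambda)^{-1}\sum_{\xi\in\Lambda^\vee}\hat\Phi(\xi)e(\xi\cdot a)$.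

**Class number.** Let $K\supset F$ correspond to $\chi$ of conductor $f$. The residue of $\zeta_K$ at $1$ is $\rho_K=L_d|L(1,\chi)|^2$. The unit rank of $K$ is $1$; a complex place counts twice in the regulator, so $R_K=2R/[\mathcal O_K^*:\mu_K\mathcal O_F^*]$ and $R\le R_K\le2R$. The number $w_K$ of roots of unity satisfies $\varphi(w_K)\mid4$, so $2\le w_K\le12$. The class number formula $h_K=w_K|\Delta_K|^{1/2}\rho_K/((2\pi)^2R_K)$ and $12<4\pi^2$ give
$$\frac{|\Delta_K|^{1/2}\rho_K}{4\pi^2R}\le h_K\le\frac{|\Delta_K|^{1/2}\rho_K}R.\tag{3}$$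

So $h_K$ is, up to a constant, $\rho_K\cdot|\Delta_K|^{1/2}/R$. Since $\rho_Kt$ is the expected number of ideals of norm at most $t$, there are about as many ideals of norm up to $|\Delta_K|^{1/2}/R$ as there are classes.

## 4. The upper bound: counting ideals up to $|\Delta_K|^{1/2}/R_F$

This section proves Theorem 2. Fix $F$, let $\chi$ have conductor $f\to\infty$, and put $D=|\Delta_K|^{1/2}=f\sqrt d$ and $\rho=\rho_K$. Since $\chi$ is complex, $\rho\gg_F(\log f)^{-2}$. Let $\mathcal N_K(t)$ be the number of integral ideals of $\mathcal O_K$ of norm $\le t$.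

**Step 1: bounding $\mathcal N_K(t)$.** The aim is
$$\mathcal N_K(t)\le3\rho t\qquad(t\ge f^{4/5},\ f\ge f_1(F)).\tag{4}$$
On $\operatorname{Re}z=\frac12$ we have $L(z,\chi)=z\int_1^\infty S_\chi(x)x^{-z-1}dx$ with $S_\chi(x)=\sum_{k\le x}\chi(k)$. For $x\le f$ Burgess bounds the integrand by $f^{3/16+\epsilon}x^{-1}$; for $x>f$ PV bounds it by $f^{1/2}(\log f)x^{-3/2}$. The integral is therefore $\ll_\epsilon f^{3/16+\epsilon}$ (with a new $\epsilon$), and $L(z,\chi)\ll_\epsilon|z|f^{3/16+\epsilon}$. The same holds for $\bar\chi$. The formulas $\zeta(z)=\frac z{z-1}-z\int_1^\infty\{x\}x^{-z-1}dx$ and $L(z,\chi_d)=z\int_1^\infty S_{\chi_d}(x)x^{-z-1}dx$ show that $\zeta(z)L(z,\chi_d)$ grows at most polynomially in $|z|$ on $\frac12\le\operatorname{Re}z\le2$ away from $z=1$, with constants depending on $F$. For fixed $f$ the same is true of $L(z,\chi)$ and $L(z,\bar\chi)$.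

Take a smooth $\phi$ on $[0,\infty)$, supported in $[0,2)$, with $\phi=1$ on $[0,1]$ and $0\le\phi\le1$. Its Mellin transform is $\hat\phi(z)=\int_0^\infty\phi(x)x^{z-1}dx=-\frac1z\int_1^2\phi'(x)x^zdx$. It is holomorphic for $\operatorname{Re}z>0$ and, by repeated integration by parts, rapidly decaying on vertical lines, uniformly for $\frac12\le\operatorname{Re}z\le2$. Also $\hat\phi(1)=\int\phi\le2$. By Mellin inversion
$$\mathcal N_K(t)\le\sum_{\mathfrak a}\phi(N\mathfrak a/t)=\frac1{2\pi i}\int_{\operatorname{Re}z=2}\zeta_K(z)\hat\phi(z)t^z\,dz .$$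
Shift the line to $\operatorname{Re}z=\frac12$. The only pole is $z=1$, with residue $\rho\hat\phi(1)t\le2\rho t$, and the new integral is $O_{F,\epsilon}(t^{1/2}f^{3/8+\epsilon})$. For $t\ge f^{4/5}$, the ratio of this error to $\rho t$ is $\ll t^{-1/2}f^{3/8+\epsilon}(\log f)^2\le f^{-2/5+3/8+\epsilon}(\log f)^2=f^{-1/40+\epsilon}(\log f)^2$, which tends to $0$ for small $\epsilon$. This proves (4). For all $t\ge1$ we also have, since the coefficients of $\zeta_K$ are bounded by the four-fold divisor function $\tau_4$, the bound $\mathcal N_K(t)\le\sum_{k\le t}\tau_4(k)\ll_\epsilon t^{1+\epsilon}$.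

**Step 2: the sum over small norms.** This step bounds the contribution of all classes with $N(\mathcal C)\le T$, when $f^{4/5}\le T\le D$. Choose one ideal of minimal norm in each class; the ideals are distinct, so these classes contribute to $h_KA_s(K)$ at most
$$\sum_{N\mathfrak a\le T}\Big(\frac D{N\mathfrak a}\Big)^s=\Big(\frac DT\Big)^s\mathcal N_K(T)+sD^s\int_1^T\mathcal N_K(t)t^{-s-1}dt .$$
Use (4) for $t\ge f^{4/5}$ and the trivial bound below. The first range gives at most $3\rho D^sT^{1-s}\big(1+\frac s{1-s}\big)=\frac{3\rho D^sT^{1-s}}{1-s}$, the second $O_{F,s,\epsilon}(f^{s+\frac45(1-s)+\epsilon})$. Since $s+\frac45(1-s)<1$ and $h_K\gg_Ff(\log f)^{-2}$ by (3), the second is $o(h_K)$ for small $\epsilon$. Dividing by $h_K\ge\rho D/(4\pi^2R)$, the contribution to $A_s(K)$ is at most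
$$\frac{12\pi^2R}{1-s}\Big(\frac TD\Big)^{1-s}+o(1)\qquad(f\to\infty).\tag{5}$$

**Step 3: conclusion.** This step splits the classes at $T=D/R$, which lies above $f^{4/5}$ for large $f$. If $R<1$, then $T>D$; the computation in Step 2 did not use $T\le D$, so (5) still holds. Classes with $N(\mathcal C)>D/R$ have terms below $R^s$, and contribute at most $R^s$ to the average. The others contribute at most $\frac{12\pi^2}{1-s}R\cdot R^{s-1}+o(1)$ by (5). This proves Theorem 2. $\square$

The computation also shows what a lower bound must do. To have $A_s(K)\gg R^s$ it is enough that a positive proportion of classes satisfies $N(\mathcal C)\le D/R$. By (3) there are enough ideals of such norms, at least heuristically; they must not crowd into too few classes.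

## 5. Relative discriminants of the twists

From here to the end of Section 11 we prove Theorem 1. **The field $K_0$ is fixed. All $o(\cdot)$ are for $M\to\infty$ and, like "for large $M$", may depend on $K_0$. The constants $c,c_1,C_2,C_3,d_0$ and the implied constants in $\ll$ without subscript are absolute.** The final constant must not depend on $F$, so this distinction matters.

This section describes $\mathcal O_{K_m}$ over $\mathcal O_F$ in a way that is independent of $m$ as far as possible.

**Step 1: $\mathfrak D_{K_m/F}=m\,\mathfrak D_{K_0/F}$.** We check valuations. At a prime over $q\mid2d$, the number $m\equiv1\pmod{8d}$ is a square in $\mathbb Q_q$, so $F(\sqrt{m\delta_0})$ and $F(\sqrt{\delta_0})$ agree locally, and $m$ is a unit. At $\mathfrak q\mid m$, over $q\nmid2d$, the field $K_0$ is unramified, so $\delta_0$ has even valuation, while $m$ is a uniformizer because $m$ is squarefree and $q$ is unramified in $F$. Hence $m\delta_0$ has odd valuation, $K_m/F$ is tamely ramified at $\mathfrak q$, and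 both sides have valuation $1$. At all other primes both fields are unramified over $\mathbb Q$.

**Step 2: the ideal $\mathfrak c$.** This step describes the "imaginary parts" of integers. Let a bar denote the nontrivial automorphism of $K_m/F$, that is, complex conjugation. Locally at a prime of $F$, $\mathcal O_{K_m}$ is free of rank $2$ over $\mathcal O_F$. The element $1$ is not divisible by the uniformizer of $F$, so there is a basis $1,\theta$. Then $\{\beta-\bar\beta\}$ is locally $(\theta-\bar\theta)\mathcal O_F$, and $(\theta-\bar\theta)^2$ generates the relative discriminant. Globally, $\{\beta-\bar\beta:\beta\in\mathcal O_{K_m}\}$ is an $\mathcal O_F$-submodule of $F\sqrt{m\delta_0}$, hence equals $\mathfrak c\sqrt{m\delta_0}$ for a fractional ideal $\mathfrak c$, and $\mathfrak c^2m\delta_0=\mathfrak D_{K_m/F}=m\mathfrak D_{K_0/F}$. So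
$$\{\beta-\bar\beta:\beta\in\mathcal O_{K_m}\}=\mathfrak c\sqrt{m\delta_0},\qquad\mathfrak c^2\delta_0=\mathfrak D_{K_0/F},\qquad N\mathfrak c\cdot N(\delta_0)^{1/2}=\frac{D_0}d,\tag{6}$$
and $\mathfrak c$ is independent of $m$. The last equality follows from $N\mathfrak D_{K_0/F}=|\Delta_{K_0}|/d^2$.

In the example $K_0=\mathbb Q(\zeta_5)$, $N(\delta_0)=\frac{25-5}4=5$ and $D_0/d=\sqrt5$, so $N\mathfrak c=1$. Both $(\delta_0)$ and $\mathfrak D_{K_0/F}$ are ideals of norm $5$, hence equal to $(\sqrt5)$, so $\mathfrak c=\mathcal O_F$.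

## 6. Repulsion between equivalent thin ideals, and its limit

The first thing to try is to show, in one field $K_m$, that distinct thin ideals of small norm are never equivalent.

**Lemma 5.** Let $\mathfrak a\ne\mathfrak b$ be thin ideals of $K_m$ in the same class. Then $N\mathfrak a\,N\mathfrak b\ge\dfrac{(mD_0)^2}{16d^2}$.

*Proof.* Write $\mathfrak a=\gamma\mathfrak b$ with $\gamma\in K_m^*$ and $\gamma=\frac12(x+y\sqrt{m\delta_0})$, $x,y\in F$.

**Step 1: $y\ne0$.** This excludes the degenerate case. Suppose $\gamma\in F$. Let $\mathfrak P$ be a prime dividing $\mathfrak a\mathfrak b$, over the prime $\mathfrak q$ of $F$. Since $N\mathfrak a$ and $N\mathfrak b$ are squarefree, all exponents in $\mathfrak a,\mathfrak b$ are $0$ or $1$, and $\mathfrak P$ has prime norm; so $\mathfrak q$ is not inert in $K_m$. If $\mathfrak q$ ramifies in $K_m/F$, then $v_{\mathfrak P}(\gamma)$ is even, so the exponents of $\mathfrak P$ in $\mathfrak a$ and $\mathfrak b$ agree. If $\mathfrak q=\mathfrak P\bar{\mathfrak P}$, the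 pair $(v_{\mathfrak P},v_{\bar{\mathfrak P}})$ takes values in $\{(0,0),(1,0),(0,1)\}$ on both ideals, since $(1,1)$ would make the norm divisible by a square. As $\gamma\in F$, the difference of the two values has equal entries, hence is $(0,0)$. So $\mathfrak a=\mathfrak b$, a contradiction.

**Step 2: ideals of $F$ attached to $\mathfrak b$.** This step moves the data down to $F$. Write $\mathfrak b=\mathfrak b_1\mathfrak P_k$ and $n=N\mathfrak b_1$. Since $n$ is squarefree, $\mathcal O_{K_m}/\mathfrak b_1\cong\mathbb Z/n$. Let $\mathfrak n=\mathfrak b_1\cap\mathcal O_F$. Then $\mathcal O_F/\mathfrak n$ embeds in $\mathbb Z/n$ and $\mathbb Z$ maps onto it, so $\mathcal O_F/\mathfrak n=\mathbb Z/n$. All primes dividing $\mathfrak b_1$ have prime norm, so $\mathfrak n=N_{K_m/F}\mathfrak b_1$ and $\mathfrak b_1\bar{\mathfrak b}_1=\mathfrak n\mathcal O_{K_m}$. Let $\mathfrak q_k$ be the ideal of $F$ with $\mathfrak q_k\mathcal O_{K_m}=\mathfrak P_k^2$; then $N\mathfrak q_k=k$. Put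
$$\mathfrak j=\mathfrak n\mathfrak q_k,\qquad N\mathfrak j=nk=N\mathfrak b .$$
Since $(n,d)=1$ and $k\mid d$, the ideal $\mathfrak j$ determines $(\mathfrak n,k)$.

**Step 3: $y\in\mathfrak c\,\mathfrak j^{-1}$.** This step bounds $|N(y)|$ from below. We have $\gamma\in\mathfrak b^{-1}$, and $\mathfrak j\mathfrak b^{-1}=\bar{\mathfrak b}_1\mathfrak P_k\subset\mathcal O_{K_m}$. So for $\alpha\in\mathfrak j$ we get $\alpha\gamma\in\mathcal O_{K_m}$, and $\alpha\gamma-\overline{\alpha\gamma}=\alpha y\sqrt{m\delta_0}$; by (6), $\alpha y\in\mathfrak c$. Hence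
$$\mathfrak y:=y\,\mathfrak j\,\mathfrak c^{-1}\ \text{ is a nonzero integral ideal. Let }u=N\mathfrak y\ge1.\tag{7}$$

**Step 4: the inequality.** This compares norms. The norm of $\gamma$ is $\frac1{16}\prod_{i=1,2}\big(x_i^2+m|\delta_{0,i}|y_i^2\big)\ge\frac1{16}m^2N(\delta_0)N(y)^2$, and by (7) and (6), $mN(\delta_0)^{1/2}|N(y)|=mN(\delta_0)^{1/2}N\mathfrak c\cdot\frac u{nk}=\frac{mD_0u}{d\,N\mathfrak b}$. So $\frac{N\mathfrak a}{N\mathfrak b}=N(\gamma)\ge\frac{(mD_0u)^2}{16d^2(N\mathfrak b)^2}$, and $u\ge1$. $\square$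

By Lemma 5, thin ideals of norm below $D/(4d)$, where $D=mD_0=|\Delta_{K_m}|^{1/2}$, lie in distinct classes. This is where the first approach stops: above $D/(4d)$ the inequality no longer forbids coincidences, and the classes found below $D/(4d)$ are too few. Indeed (5) with $T=D/(4d)$ and $s=\frac12$ shows that, for $F$ fixed and $|\Delta_K|\to\infty$, all classes with $N(\mathcal C)\le D/(4d)$ together contribute at most
$$24\pi^2R\,(4d)^{-1/2}+o(1)=\frac{12\pi^2R}{\sqrt d}+o(1)$$
to $A_{1/2}$. As $2h_FR=\sqrt d\,L_d$ gives $R\ll\sqrt d\log d$, the main term is $R^{1/2}$ times a factor $\ll d^{-1/4}(\log d)^{1/2}$, which tends to $0$ as $d\to\infty$. One has to go up to $D/R$, that is, higher by the factor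
$$Y=\frac{4d}R .$$
On the way coincidences may occur. The proof does not exclude them; it counts them on average over $m\in\mathcal M$, and shows that their number is at most a constant times the number of ideals. Cauchy–Schwarz then gives many classes. Three averages are needed: of the class numbers, of $|S_m|$, and of the number of coincidences. The quantity $u$ of (7) will turn out to be at most $Y$, so ideals of $F$ of norm up to $Y$ must be counted as well, with absolute constants.

## 7. Class numbers and thin ideals on average over $m$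

**Lemma 6.** Let $1<g\le M^2$ be odd, prime to $d$, and not a square. Then $\sum_{m\in\mathcal M}\psi_m(g)\ll M^{1/2}g^{1/4}\log(2g)$.

*Proof.* Here $\psi_m(g)=(\frac mg)$ is a Jacobi symbol. As a function of $m$ it is a nonprincipal character mod $g$, since $g$ is not a square. Detect squarefreeness by $\sum_{l^2\mid m}\mu(l)$; only $l$ with $(l,2d)=1$ occur, as $m\equiv1\pmod P$. For given $l$ write $m=l^2m'$: then $m'$ runs through an interval of length $M/l^2$ in one class mod $P$. As $(g,P)=1$, writing $m'=a+Pk$ turns $(\frac{m'}g)$ into $(\frac Pg)(\frac{\bar Pa+k}g)$, where $\bar P$ is the inverse of $P$ mod $g$, with $k$ in an interval. By PV the sum is $\ll\sqrt g\log2g$; trivially it is at most $M/l^2+1$. Let $L=M^{1/2}g^{-1/4}\ge1$. PV for $l\le L$ gives $\ll L\sqrt g\log2g=M^{1/2}g^{1/4}\log2g$. The trivial bound for $L<l\le\sqrt{2M}$ gives $\ll M/L+M^{1/2}\ll M^{1/2}g^{1/4}$. $\square$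

**Lemma 7.** There is an absolute $C_2$ with $\sum_{m\in\mathcal M}h_{K_m}\le2C_2|\mathcal M|L_dX$ for large $M$.

*Proof.* The purpose is to replace $|L(1,\chi_m)|^2$, which we cannot bound well for individual $m$, by a constant on average. By (3) and (1), $h_{K_m}\le\frac{2MD_0}RL_d|L(1,\chi_m)|^2=2XL_d|L(1,\chi_m)|^2$. Let $Z=M^{3/5}$. The conductor of $\chi_m$ is $\ll_{K_0}M$, so PV and partial summation give $L(1,\chi_m)=\sum_{k\le Z}\chi_m(k)/k+O_{K_0}(M^{1/2-3/5}\log M)$, with error $o(1)$ uniformly in $m$. Next,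
$$\sum_{m\in\mathcal M}\Big|\sum_{k\le Z}\frac{\chi_m(k)}k\Big|^2=\sum_{k,l\le Z}\frac{\chi_0(k)\bar\chi_0(l)}{kl}\sum_{m\in\mathcal M}\psi_m(kl).$$
Only $k,l$ prime to $d$ occur, since $d\mid f_0$. As $\psi_m(2)=1$, $\psi_m(kl)=\psi_m(g)$ with $g$ the odd part of $kl$. If $g$ is a square, say $g=a^2$, we bound the inner sum by $|\mathcal M|$; the odd parts of $k,l$ can be chosen in $\tau(a^2)$ ways, and the powers of $2$ contribute at most $(\sum_i2^{-i})^2=4$. So these terms give at most $4|\mathcal M|\sum_a\tau(a^2)a^{-2}$. The other terms have $1<g\le Z^2\le M^2$, and Lemma 6 bounds them by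
$$\ll M^{1/2}\log M\sum_{k,l\le Z}(kl)^{-3/4}\ll M^{1/2}Z^{1/2}\log M=M^{4/5}\log M=o(M).$$
Since $|\mathcal M|\ge M/(2P)$, and $|L(1,\chi_m)|^2\le2\big|\sum_{k\le Z}\chi_m(k)/k\big|^2+o(1)$, we get $\sum_m|L(1,\chi_m)|^2\le C_2|\mathcal M|$ for large $M$, with $C_2$ absolute. $\square$

**Lemma 8.** Let $c_1=\frac14\prod_{q\ge3}(1-3q^{-2}+2q^{-3})>0$. For large $M$,
$$\frac{c_1}4|\mathcal M|L_dX\le\sum_{m\in\mathcal M}|S_m|\le|\mathcal M|L_dX.$$

*Proof.* **Step 1: averaging the number of ideals of norm $n$.** This removes the dependence on $m$. For squarefree $n$ prime to $2d$, the number of ideals of norm $n$ in $K_m$ is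
$$r_m(n)=\prod_{q\mid n}\big(1+\chi_d(q)+2\psi_m(q)\operatorname{Re}\chi_0(q)\big)=\sum_{g\mid n}\psi_m(g)\prod_{q\mid g}2\operatorname{Re}\chi_0(q)\prod_{q\mid n/g}(1+\chi_d(q)).$$
Sum over $m\in\mathcal M$. The term $g=1$ gives $|\mathcal M|\rho(n)$ with $\rho(n)=\prod_{q\mid n}(1+\chi_d(q))$. For $g>1$, $g$ is squarefree, hence not a square, and $g\le X\le M^2$ for large $M$. There are $2^{\omega(n)}$ divisors, each with coefficient at most $2^{\omega(n)}$, so Lemma 6 gives $O(4^{\omega(n)}M^{1/2}X^{1/4}\log X)$. As $X\asymp_{K_0}M$, summing over $n\le X$ and $k\mid d$ gives a total error $O_{K_0,\epsilon}(M^{7/4+\epsilon})=o(M^2)$. Thus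
$$\sum_{m\in\mathcal M}|S_m|=|\mathcal M|\big(U(X)-U(X/2)\big)+o(M^2),\qquad U(T)=\sum_{\substack{k\mid d\\k\text{ odd, sqfree}}}\ \sum_{\substack{n\le T/k\\n\text{ sqfree},\,(n,2d)=1}}\rho(n).$$

**Step 2: asymptotics of $U$.** The Dirichlet series whose coefficient sum is $U$ is
$$\prod_{q\mid d,\ q\text{ odd}}(1+q^{-z})\prod_{q\nmid2d}\big(1+(1+\chi_d(q))q^{-z}\big)=\zeta_F(z)H(z).$$
With $x=q^{-z}$ the factors of $H$ are $(1+x)(1-x)=1-x^2$ at odd ramified $q$, $1-x^2$ at odd inert $q$, and $(1+2x)(1-x)^2=1-3x^2+2x^3$ at odd split $q$; at $q=2$ the factor is that of $1/\zeta_F$. So $H$ converges absolutely for $\operatorname{Re}z>\frac12$. At $z=1$ the factor at $q=2$ is $\frac14,\frac34,\frac12$ when $2$ is split, inert, ramified. Since $1-3x^2+2x^3\le1-x^2\le1$ for $0\le x\le1$, we get $c_1\le H(1)\le1$. Let $\eta(a)$ be the coefficients of $H$ and $\mathcal N(t)$ the number of ideals of $\mathcal O_F$ of norm $\le t$. Then $U(T)=\sum_a\eta(a)\mathcal N(T/a)$. We have $\mathcal N(t)\sim L_dt$, $\mathcal N(t)\ll_Ft$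 and $\sum_a|\eta(a)|/a<\infty$, so by dominated convergence $U(T)\sim H(1)L_dT$.

**Step 3: conclusion.** Hence $\sum_m|S_m|=\frac12H(1)|\mathcal M|L_dX+o(M^2)$, and $|\mathcal M|L_dX\gg_{K_0}M^2$. Both inequalities follow for large $M$. $\square$

## 8. Ideals of $F$ of norm up to $4d/R$

**Lemma 9.** There is an absolute $d_0$ such that for $d\ge d_0$ and $Y=4d/R$,
$$\sum_{\mathfrak y\subset\mathcal O_F,\ N\mathfrak y\le Y}\big(1+\log(Y/N\mathfrak y)\big)\le5YL_d .$$

The difficulty is that $Y$ may be only about $\sqrt d$, so that counting ideals of norm $\le Y$ asymptotically requires more than PV; this is where Burgess and Siegel enter.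

*Proof.* **Step 1: the size of $Y$.** From $2h_FR=\sqrt d\,L_d$, $YL_d=4dL_d/R=8h_F\sqrt d\ge8\sqrt d$. As $L_d\ll\log d$, $Y\gg\sqrt d/\log d$; so $Y\ge d^{19/40}$ for $d_0$ large.

**Step 2: counting ideals.** We show $\mathcal N(t)\le2tL_d$ for $t\ge d^{19/40}$. We have $\mathcal N(t)=\sum_{k\le t}(1*\chi_d)(k)$. Let $S(x)=\sum_{k\le x}\chi_d(k)\ll x^{1/2}d^{1/5}$ by Burgess, as $\frac3{16}<\frac15$. With $Q=d^{9/20}\le t$, split $\sum_{jk\le t}\chi_d(k)$ at $k=Q$:
$$\mathcal N(t)=\sum_{k\le Q}\chi_d(k)\lfloor t/k\rfloor+\sum_{j\le t/Q}\big(S(t/j)-S(Q)\big).$$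
By partial summation $\sum_{k>Q}\chi_d(k)/k\ll Q^{-1/2}d^{1/5}$, so the first sum is $tL_d+O(tQ^{-1/2}d^{1/5})+O(Q)$. The second sum is $\ll d^{1/5}\sum_{j\le t/Q}\big((t/j)^{1/2}+Q^{1/2}\big)\ll tQ^{-1/2}d^{1/5}$. Since $Q^{-1/2}d^{1/5}=d^{-1/40}$,
$$\mathcal N(t)=tL_d+O(td^{-1/40}+d^{9/20}).$$
For $t\ge d^{19/40}$ the term $d^{9/20}$ is at most $td^{-1/40}$, and Siegel gives $L_d\gg d^{-1/50}$, so the error is at most $tL_d$ for $d\ge d_0$.

**Step 3: summation.** For $1\le t<d^{19/40}$ use $\mathcal N(t)\le\sum_{k\le t}\tau(k)\le t(1+\log t)$. The sum in question equals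
$$\mathcal N(Y)+\int_1^Y\mathcal N(t)\frac{dt}t\le2YL_d+2YL_d+O(d^{19/40}\log d)\le5YL_d,$$
the last step because $YL_d\ge8\sqrt d$ and $d_0$ is large. $\square$

The finitely many $F$ with $d<d_0$ are settled by (2): there $A_s(K)\ge1\ge cR_F^{\,s}$ if $c\le\min_{d<d_0}\max(1,R_F)^{-1}$. **From now on $d\ge d_0$.**

## 9. Parametrizing coincidences

**Proposition 10.** There is an absolute $C_3$ such that for large $M$
$$E:=\sum_{m\in\mathcal M}\#\{(\mathfrak a,\mathfrak b)\in S_m^2:\ \mathfrak a\ne\mathfrak b,\ [\mathfrak a]=[\mathfrak b]\}\le C_3|\mathcal M|L_dX .$$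

The proof occupies this section and the next. Let $(m,\mathfrak a,\mathfrak b)$ be counted by $E$. We keep the notation of the proof of Lemma 5: $\mathfrak a=\gamma\mathfrak b$, $\gamma=\frac12(x+y\sqrt{m\delta_0})$ with $y\ne0$, $\mathfrak b=\mathfrak b_1\mathfrak P_k$, $n$, $\mathfrak n$, $\mathfrak j=\mathfrak n\mathfrak q_k$, $\mathfrak y=y\mathfrak j\mathfrak c^{-1}$ and $u=N\mathfrak y$. Replacing $\gamma$ by $\gamma\eta$ with $\eta\in\mathcal O_F^*$ does not change $\gamma\mathfrak b=\mathfrak a$, nor $\mathfrak y$.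

**Step 1: $x\in\mathfrak n^{-1}$.** This confines $x$ to a lattice. We have $\gamma\in\mathfrak b^{-1}$ and $x=\operatorname{Tr}_{K_m/F}\gamma$. Locally away from $k$, $\mathfrak b^{-1}=\mathfrak n^{-1}\bar{\mathfrak b}_1\subset\mathfrak n^{-1}\mathcal O_{K_m}$, so the trace lies in $\mathfrak n^{-1}$. At a prime $\mathfrak q\mid\mathfrak q_k$, which is odd and tamely ramified in $K_m/F$, the relative different is the prime $\mathfrak P$ above it, and locally $\mathfrak b^{-1}=\mathfrak P^{-1}$ is the inverse different. So $\operatorname{Tr}(\mathfrak b^{-1})\subset\mathcal O_F$ there.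

**Step 2: size.** This bounds $u$ by $Y$ and confines $x$ to a region. Put $w_i=\sqrt{M|\delta_{0,i}|}\,|y_i|$ for $i=1,2$; these do not involve $m$. From $N\mathfrak a=N(\gamma)nk\le X$, $m>M$, and (6) with (7),
$$(x_1^2+w_1^2)(x_2^2+w_2^2)\le\frac{16X}{nk},\qquad w_1w_2=MN(\delta_0)^{1/2}|N(y)|=\frac{MD_0u}{d\,nk}.$$
Dividing by $(w_1w_2)^2$ and using $nk\le X$ and $MD_0=XR$,
$$\Big(1+\frac{x_1^2}{w_1^2}\Big)\Big(1+\frac{x_2^2}{w_2^2}\Big)\le\frac{16Xd^2nk}{M^2D_0^2u^2}\le\Big(\frac{4d}{Ru}\Big)^2=\Big(\frac Yu\Big)^2.\tag{8}$$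
In particular $u\le Y$. Since $w_1w_2=\frac{XRu}{d\,nk}$ and $X/2<nk\le X$,
$$\frac{uR}d\le w_1w_2<\frac{2uR}d=\frac{8u}Y.\tag{9}$$

**Step 3: normalizing by units.** This makes $y$ a function of $(\mathfrak j,\mathfrak y)$. The ideal $\mathfrak y\mathfrak c\mathfrak j^{-1}=(y)$ is principal, and its generators differ by units $\pm\varepsilon^l$. Multiplying by $\varepsilon^l$ multiplies $w_1/w_2$ by $\varepsilon^{2l}$. So for each pair $(\mathfrak j,\mathfrak y)$ with $\mathfrak y\mathfrak c\mathfrak j^{-1}$ principal we may fix a generator $y_0$ with $1\le w_1/w_2<\varepsilon^2$, and after multiplying $\gamma$ by a unit we may assume $y=y_0$. By (9) and $1\le u\le Y$ the product $w_1w_2$ lies in $[R/d,8]$, so $(w_1,w_2)$ lies in a compact subset of $(0,\infty)^2$ depending only on $F$.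

**Step 4: $\mathfrak b_1$ as a square root.** This encodes $\mathfrak b_1$ by a residue class. Let $\mathcal O_{(\mathfrak n)}$ be the semilocalization of $\mathcal O_F$ at the primes dividing $\mathfrak n$ (the fractions with denominators prime to $\mathfrak n$). It is a principal ideal domain; let $\nu$ generate $\mathfrak n\mathcal O_{(\mathfrak n)}$. Since $(n,2d)=1$, $K_0/F$ is unramified at $\mathfrak n$, so $\delta_0$ has even valuations there, and there is $\lambda\in F^*$, depending only on $\mathfrak n$, with $\lambda^2\delta_0\in\mathcal O_{(\mathfrak n)}^*$. By (6) and unramifiedness, $\mathfrak c\mathcal O_{(\mathfrak n)}=\lambda\mathcal O_{(\mathfrak n)}$. Let $e_0\in(\mathbb Z/n)^*$ be the image of $\lambda^2\delta_0$ under $\mathcal O_F/\mathfrak n=\mathbb Z/n$, and let $\tau=\lambda\sqrt{m\delta_0}$.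

The order $\mathcal O_{(\mathfrak n)}[\tau]$ has discriminant $4m\lambda^2\delta_0$, which is $m$ up to units. As $m$ is squarefree and the primes dividing $n$ are unramified in $F$, its valuations at the primes dividing $\mathfrak n$ are at most $1$. The index of an order contributes a square to the discriminant, so $\mathcal O_{(\mathfrak n)}[\tau]$ is maximal. Hence the homomorphism from the semilocalized ring of integers of $K_m$ to $\mathcal O_{K_m}/\mathfrak b_1=\mathbb Z/n$, and with it $\mathfrak b_1$, is determined, given $m$ and $\mathfrak n$, by the image $t\in\mathbb Z/n$ of $\tau$, and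
$$t^2=me_0\quad\text{in }\mathbb Z/n.$$
Reduction modulo $\bar{\mathfrak b}_1$ is conjugation followed by reduction modulo $\mathfrak b_1$; so modulo $\bar{\mathfrak b}_1$, $\tau\mapsto-t$.

Example: $F=\mathbb Q(\sqrt5)$, $\delta_0=-(5+\sqrt5)/2$, $\mathfrak n=(4+\sqrt5)$, $n=11$. Modulo $\mathfrak n$, $\sqrt5\equiv-4\equiv7$, so with $\lambda=1$ we have $e_0=-\frac{12}2=-6=5$. For $m=41\equiv8$ the equation is $t^2=40=7$ in $\mathbb Z/11$, where the nonzero squares are $1,3,4,5,9$: no solution. For $\mathfrak n=(4-\sqrt5)$, $\sqrt5\equiv4$, $e_0=-\frac92=1$, and $t^2=8$ has no solution either. This agrees with Section 1, where $K_{41}$ has no ideal of norm $11$.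

**Step 5: the linear congruence.** This relates $x$, $t$ and $y_0$. For $x\in\mathfrak n^{-1}$ let $\langle x\rangle\in\mathbb Z/n$ be the class of $\nu x$. The map $x\mapsto\langle x\rangle$ is additive on $\mathfrak n^{-1}$, with kernel $\mathfrak n^{-1}\cap\mathcal O_{(\mathfrak n)}=\mathcal O_F$, and onto because $[\mathfrak n^{-1}:\mathcal O_F]=n$. Locally at $\mathfrak n$ we have $\mathfrak j=(\nu)$ and $\mathfrak c=(\lambda)$, so $\mathfrak y\mathcal O_{(\mathfrak n)}=(\nu y_0/\lambda)$. Let $\tilde y\in\mathbb Z/n$ be the class of $\nu y_0/\lambda$. Locally at $\mathfrak n$, $\gamma\in\mathfrak b^{-1}=\nu^{-1}\bar{\mathfrak b}_1$. Reducing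
$$2\nu\gamma=\nu x+\frac{\nu y_0}\lambda\,\tau\in\bar{\mathfrak b}_1$$
modulo $\bar{\mathfrak b}_1$ gives $\langle x\rangle=t\tilde y$.

**Step 6: splitting $n$.** This separates the primes where $\tilde y$ can be inverted. Let $g=\gcd(\tilde y,n)$ and $n=gn'$; since $n$ is squarefree, $(g,n')=1$. Let $\mathfrak g$ be the divisor of $\mathfrak n$ of norm $g$. As $g\mid\tilde y$, $\mathfrak g$ divides $\mathfrak y$, so $g\mid u$ and $g\le Y$. From $\langle x\rangle=t\tilde y$ we get $g\mid\langle x\rangle$, so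
$$x\in\Lambda:=\{x\in\mathfrak n^{-1}:g\mid\langle x\rangle\}=\mathfrak n^{-1}\mathfrak g=\mathfrak n'^{-1},\qquad\mathfrak n'=\mathfrak n\mathfrak g^{-1},\quad N\mathfrak n'=n'.$$
The map $[x]:=\langle x\rangle\bmod n'$ induces $\Lambda/\mathcal O_F\cong\mathbb Z/n'$: its kernel on $\Lambda$ is $\{\langle x\rangle=0\}=\mathcal O_F$, and $[\mathfrak n'^{-1}:\mathcal O_F]=n'$. Modulo $n'$ the class $\tilde y$ is invertible, so $t\equiv[x]\tilde y^{-1}$, and $t^2=me_0$ becomes
$$m\equiv\kappa[x]^2\pmod{n'},\qquad\kappa=e_0^{-1}\tilde y^{-2}\in(\mathbb Z/n')^*.\tag{10}$$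
Modulo $g$, $t$ is one of the $\sigma_g(m):=\#\{t\in\mathbb Z/g:t^2=me_0\}$ roots.

**Step 7: the resulting sum.** This turns $E$ into an analytic quantity. The data $\mathfrak j,\mathfrak y,x,m$ and $t\bmod g$ determine $\mathfrak n,k,y_0$ and $t$, then $\mathfrak b_1$, $\mathfrak b$, $\gamma$ and $\mathfrak a$. So $E$ is at most the number of such data satisfying (8) and (10). For an integer $1\le u\le Y$ put $T=Y/u\ge1$. The compact set $\{(a,b)\in\mathbb R^2:(1+a^2)(1+b^2)\le T^2\}$ has area at most
$$\int_{-T}^T\frac{2T\,da}{\sqrt{1+a^2}}=4T\operatorname{arcsinh}T\le4T(1+\log T),$$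
since $\operatorname{arcsinh}T\le\log\big((1+\sqrt2)T\big)$. So we may fix $\Phi_u\in C_c^\infty(\mathbb R^2)$ with $\Phi_u\ge0$, $\Phi_u\ge1$ on this set, and $\int\Phi_u\le8T(1+\log T)$. These are finitely many functions, depending only on $F$. Put $\Phi(x)=\Phi_u(x_1/w_1,x_2/w_2)$. Dropping the squarefreeness of $m$, we obtain $E\le\sum W(\mathfrak j,\mathfrak y)$, where
$$W(\mathfrak j,\mathfrak y)=\sum_{x\in\Lambda}\Phi(x)\sum_{\substack{M<m\le2M,\ m\equiv1\,(P)\\m\equiv\kappa[x]^2\,(n')}}\sigma_g(m),\tag{11}$$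
and the sum is over pairs with $X/2<N\mathfrak j\le X$, $N\mathfrak y=u\le Y$, $\mathfrak y\mathfrak c\mathfrak j^{-1}$ principal, and $\mathfrak j=\mathfrak n\mathfrak q_k$ with $\mathcal O_F/\mathfrak n\cong\mathbb Z/n$, $n$ squarefree and prime to $2d$, $k\mid d$ odd and squarefree.

Note that $n'\asymp_{K_0}M$: indeed $n'\le X$, and $n'=n/g\ge X/(2dY)$. So in (11) the modulus $n'$ is comparable to the range of $m$. If one counted $m$ separately for each $x$, the error would be $O_{K_0}(1)$ per $x$, and up to $O_{K_0}(M)$ in total. This is the same order of magnitude as the bound we need, but with a constant depending on $K_0$, which Theorem 1 does not allow. The sums over $x$ and $m$ must be used together.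

## 10. A sum over a lattice and a progression

**Lemma 11.** Uniformly in the pairs $(\mathfrak j,\mathfrak y)$ of (11), $\displaystyle W(\mathfrak j,\mathfrak y)\le\frac{64M}{P\sqrt d}\Big(1+\log\frac Yu\Big)+o(M)$.

*Proof.* **Step 1: additive characters.** This separates $x$ from $m$. Detecting (10) by $\frac1{n'}\sum_{j\bmod n'}e\big(j(m-\kappa[x]^2)/n'\big)$,
$$W=\frac1{n'}\sum_{j\bmod n'}S_jT_j,\qquad S_j=\sum_{x\in\Lambda}\Phi(x)\,e\Big(\!-\frac{j\kappa[x]^2}{n'}\Big),\qquad T_j=\sum_{\substack{M<m\le2M\\m\equiv1\,(P)}}\sigma_g(m)\,e\Big(\frac{jm}{n'}\Big).$$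
The Fourier transform of $\Phi$ is $\hat\Phi(\xi)=w_1w_2\hat\Phi_u(w_1\xi_1,w_2\xi_2)$. Since $(w_1,w_2)$ stays in a compact subset of $(0,\infty)^2$ depending only on $F$, and there are finitely many $\Phi_u$,
$$\hat\Phi(\xi)\ll_F(1+|\xi|)^{-4}\quad\text{uniformly in }(\mathfrak j,\mathfrak y).$$

**Step 2: $j=0$.** This is the main term. The lattice $\Lambda=\mathfrak n'^{-1}$ has covolume $\sqrt d/n'$ and dual $\mathfrak n'\mathfrak d^{-1}\subset\mathfrak d^{-1}$. A nonzero $\xi$ in the dual satisfies $|N\xi|\ge n'/d$, so $|\xi|^2\ge2|\xi_1\xi_2|\ge n'/d$. In Poisson's formula the nonzero $\xi$ contribute at most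
$$\frac{n'}{\sqrt d}\sum_{\xi\in\mathfrak d^{-1},\ |\xi|\ge\sqrt{n'/d}}O_F(|\xi|^{-4})=\frac{n'}{\sqrt d}\,O_F(1/n'),$$
and therefore $S_0=\frac{n'}{\sqrt d}\big(w_1w_2\int\Phi_u+o(1)\big)$ uniformly. For $T_0$, write $m=1+Pl$, with $l$ running through at most $\frac MP+1$ consecutive integers. Since $(g,P)=1$, $g$ consecutive values of $l$ give a complete residue system for $m$ mod $g$. Moreover $\sum_{m\bmod g}\sigma_g(m)=g$: each $t\in\mathbb Z/g$ belongs to exactly one $m$, as $e_0$ is a unit. So $T_0\le\frac MP+1+g$. By (9), $w_1w_2\int\Phi_u\le\frac{8u}Y\cdot\frac{8Y}u\big(1+\log\frac Yu\big)=64\big(1+\log\frac Yu\big)$. As $g\le Y$, which is fixed with $F$, the term $j=0$ is at most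
$$\frac1{\sqrt d}\Big(64\Big(1+\log\frac Yu\Big)+o(1)\Big)\Big(\frac MP+1+g\Big)\le\frac{64M}{P\sqrt d}\Big(1+\log\frac Yu\Big)+o(M).$$

**Step 3: $S_j$ for $j\ne0$.** This finds square-root cancellation over $x$. Let $v=\gcd(j,n')<n'$. For $\eta\in\mathfrak d^{-1}$ the map $x\mapsto e(\operatorname{Tr}\eta x)$ on $\Lambda$ is trivial on $\mathcal O_F$, so it is a character of $\Lambda/\mathcal O_F\cong\mathbb Z/n'$ and equals $e(b_\eta[x]/n')$ for some integer $b_\eta$. Split $\Lambda$ into cosets of $\mathcal O_F$, on each of which $[x]$ is constant, and apply Poisson to each coset ($\mathcal O_F$ has covolume $\sqrt d$ and dual $\mathfrak d^{-1}$):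
$$S_j=\frac1{\sqrt d}\sum_{\eta\in\mathfrak d^{-1}}\hat\Phi(\eta)G_\eta,\qquad G_\eta=\sum_{r\bmod n'}e\Big(\frac{-j\kappa r^2+b_\eta r}{n'}\Big).$$
Writing $|G_\eta|^2$ as a double sum over $r$ and $r+h$,
$$|G_\eta|^2\le\sum_{h\bmod n'}\Big|\sum_{r\bmod n'}e\Big(\!-\frac{2j\kappa hr}{n'}\Big)\Big|=n'\,\#\{h\bmod n':n'\mid2j\kappa h\}=n'v,$$
because $n'$ is odd and $\kappa$ is a unit. Since $\sum_{\eta\in\mathfrak d^{-1}}|\hat\Phi(\eta)|\ll_F1$, we get $|S_j|\ll_F\sqrt{vn'}$.

**Step 4: $T_j$ for $j\ne0$.** This uses only geometric sums. The weight $\sigma_g(m)$ depends on $m$ mod $g$. In a class mod $Pg$ the sum over $m$ is geometric with ratio $e(Pgj/n')$, and is bounded by $\frac12\|Pgj/n'\|^{-1}$, where $\|\cdot\|$ is the distance to the nearest integer. This is finite: $(Pg,n')=1$ and $n'\nmid j$. As the weights sum to $g$, $|T_j|\le\frac g2\|Pgj/n'\|^{-1}$. Fix $v$ and write $j=vj'$. Then $Pgj'$ runs through distinct nonzero residues mod $n'/v$, so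
$$\sum_{\gcd(j,n')=v}\Big\|\frac{Pgj}{n'}\Big\|^{-1}\ll\frac{n'}v\log n' .$$

**Step 5: total of $j\ne0$.** Since $g\le Y$ is bounded in terms of $F$,
$$\frac1{n'}\sum_{j\ne0}|S_jT_j|\ll_F\frac1{n'}\sum_{v\mid n'}\sqrt{vn'}\cdot\frac{n'}v\log n'=n'^{1/2}\log n'\sum_{v\mid n'}v^{-1/2}\ll_\epsilon n'^{1/2+\epsilon}=o(M),$$
as $n'\asymp_{K_0}M$. Together with Step 2 this proves the lemma. $\square$

*End of the proof of Proposition 10.* It remains to sum over $(\mathfrak j,\mathfrak y)$. The number of $\mathfrak y$ with $N\mathfrak y\le Y$ is $O_F(1)$. Given $\mathfrak y$, the ideal $\mathfrak j$ is in the class of $\mathfrak y\mathfrak c$ and has norm at most $X$, so for large $M$ there are at most $3RX/\sqrt d$ choices. The errors $o(M)$ of Lemma 11 add up to $o(M^2)$. By Lemma 11, Lemma 9 and $YR=4d$,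
$$E\le\frac{3RX}{\sqrt d}\cdot\frac{64M}{P\sqrt d}\cdot5YL_d+o(M^2)=3840\,\frac{MXL_d}P+o(M^2)\le C_3|\mathcal M|L_dX,$$
because $M/P\le2|\mathcal M|$ and $|\mathcal M|L_dX\gg_{K_0}M^2$. The constant $C_3$ is absolute. $\square$

## 11. From coincidences to classes

This section deduces Theorem 1 from Lemmas 7 and 8 and Proposition 10. Let $V_m$ be the number of ideal classes of $K_m$ that meet $S_m$; each of them has $N(\mathcal C)\le X$.

**Step 1: many classes on average.** For $m\in\mathcal M$ and $\mathcal C\in\operatorname{Cl}_{K_m}$ let $a(m,\mathcal C)$ be the number of ideals of $S_m$ in $\mathcal C$. Then $\sum a(m,\mathcal C)=\sum_m|S_m|$ and $\sum a(m,\mathcal C)^2=\sum_m|S_m|+E$, and $a$ is nonzero at exactly $\sum_mV_m$ pairs. By Cauchy–Schwarz, Lemma 8, Proposition 10, and then Lemma 7,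
$$\sum_{m\in\mathcal M}V_m\ge\frac{\big(\sum_m|S_m|\big)^2}{\sum_m|S_m|+E}\ge\frac{(c_1/4)^2}{1+C_3}|\mathcal M|L_dX\ge c\sum_{m\in\mathcal M}h_{K_m},\qquad c=\frac{c_1^2}{32C_2(1+C_3)}.$$
The factor $L_dX$ appears on both sides and cancels; this is why $c$ is absolute.

**Step 2: one good field for each $M$.** Hence for every large $M$ there is $m\in\mathcal M$ with $V_m\ge c\,h_{K_m}$. Keeping in $A_s(K_m)$ only the classes that meet $S_m$ and using (1),
$$A_s(K_m)\ge\frac{V_m}{h_{K_m}}\Big(\frac{mD_0}X\Big)^s\ge c\,R^s .$$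
As $M\to\infty$ we have $|\Delta_{K_m}|=(mD_0)^2\to\infty$, so $\limsup_{K\supset F}A_s(K)\ge cR_F^{\,s}$ for every admissible $F$ with $d\ge d_0$. For the finitely many $F$ with $d<d_0$ we decrease $c$ as at the end of Section 8. This proves Theorem 1, and with Section 2 it shows that no absolute constant bounds the quantity in the question. $\blacksquare$
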